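\title{The disk does not minimize sums of Dirichlet eigenvalues at fixed diameter}

\begin{abstract}
Let $\lambda_1,\lambda_2,\dots$ be the Dirichlet eigenvalues and $D$ the diameter of a bounded plane domain. We disprove the conjecture that $(\lambda_1+\dots+\lambda_n)D^2$ is minimal for the disk for every $n\ge1$: it fails for $n=24,25,26$ and for infinitely many $n$. The counterexamples are convex domains with analytic boundary, arbitrarily close to the disk. A threefold perturbation of nearly constant width couples two nearly equal eigenvalues of the disk, such as $j_{4,2}^2$ and $j_{7,1}^2$, and the repulsion of these two levels outweighs all other second-order effects. For each fixed domain the conjectured inequality does hold for all large $n$.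
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Omega\subset\mathbb R^2$ be a bounded domain, and let $0<\lambda_1<\lambda_2\le\lambda_3\le\dots\to\infty$ be the eigenvalues, counted with multiplicity, of the Dirichlet problem $-\nabla^2u=\lambda u$ in $\Omega$, $u=0$ on $\partial\Omega$, where $\nabla^2=\partial_x^2+\partial_y^2$. We write
\[
S_n(\Omega)=\lambda_1(\Omega)+\dots+\lambda_n(\Omega),
\]
$D(\Omega)$ for the diameter and $|\Omega|$ for the area. Dilation by $t$ multiplies eigenvalues by $t^{-2}$ and the diameter by $t$, so $S_nD^2$ depends only on the shape. To minimize it is to ask how low the first $n$ eigenvalues can be when no two points of the domain are farther apart than a given distance. The conjecture posed in \cite{LS} is that the disk is the minimizer: with $\mathbb D$ the unit disk, for every $n\ge1$ and every bounded plane domain $\Omega$,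
\begin{equation}\label{eq:conj}
S_n(\Omega)\,D(\Omega)^2\ \ge\ S_n(\mathbb D)\,D(\mathbb D)^2=4S_n(\mathbb D).
\end{equation}

The guess is a natural one. Larger domains have smaller eigenvalues, and the disk has the largest area for its diameter. For $n=1$, write $\lambda_1D^2=(\lambda_1|\Omega|)(D^2/|\Omega|)$: the first factor is minimal for the disk by the Faber--Krahn theorem, the second by the isodiametric inequality. Among triangles of given diameter the most symmetric one, the equilateral triangle, minimizes $S_nD^2$ for every $n\ge1$. If $\Omega$ is symmetric about the origin, then $|z|=\frac12|z-(-z)|\le D/2$ for $z\in\Omega$, so $\Omega$ lies in a disk of the same diameter and \eqref{eq:conj} holds for all $n$ by domain monotonicity. Finally, for large $n$ the sum $S_n$ is governed by the area, and \eqref{eq:conj} holds for each fixed $\Omega$ once $n$ is large (Theorem~\ref{thm:true} below).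

The conjecture is nevertheless false. For small $\varepsilon>0$ put
\[
F_\varepsilon(z)=z+\varepsilon z^4+4\varepsilon^2z^7,\qquad \Omega_\varepsilon=F_\varepsilon(\mathbb D).
\]
These are convex domains with analytic boundary (Lemma~\ref{lem:shape}), and they tend to the disk since $|F_\varepsilon(z)-z|\le\varepsilon+4\varepsilon^2$ on $\overline{\mathbb D}$.

\begin{theorem}\label{thm:small}
For each $n\in\{24,25,26\}$ and all sufficiently small $\varepsilon>0$,
\begin{equation}\label{eq:fail}
S_n(\Omega_\varepsilon)\,D(\Omega_\varepsilon)^2<S_n(\mathbb D)\,D(\mathbb D)^2 .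
\end{equation}
\end{theorem}

\begin{theorem}\label{thm:many}
For infinitely many $n$ there is $\varepsilon_0(n)>0$ such that \eqref{eq:fail} holds for $0<\varepsilon<\varepsilon_0(n)$. More precisely, there is $c>0$ such that for all large $T$ this is true for at least $c\sqrt T$ integers $n\le T$.
\end{theorem}

\begin{theorem}\label{thm:true}
\textup{(a)} For all bounded domains $\Omega$ and all $n$, $S_n(\Omega)D(\Omega)^2\ge 8n^2$, while for the disk this quantity is $8n^2(1+o(1))$ as $n\to\infty$.

\textup{(b)} For each fixed $\Omega$ there is $n_0(\Omega)$ such that \eqref{eq:conj} holds for all $n\ge n_0(\Omega)$. If $\pi D^2>4|\Omega|$, then $n_0$ can be chosen depending only on $\pi D^2/(4|\Omega|)$.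
\end{theorem}

Theorems~\ref{thm:many} and~\ref{thm:true}(b) differ in the order of quantifiers, and together they force $\varepsilon_0(n)\to0$: otherwise one fixed $\Omega_\varepsilon$ would violate \eqref{eq:conj} for infinitely many $n$. Which $n$ with $2\le n<24$ satisfy the conjecture is not determined here.

The evidence for the conjecture also tells where to look for a counterexample. It is natural to perturb the disk, say to $r=1+\varepsilon\cos k\theta+O(\varepsilon^2)$ in polar coordinates. Even $k$ lead to centrally symmetric shapes, for which \eqref{eq:conj} holds, and $k=1$ is a translation to first order. So $k=3$ is the first candidate, and $z+\varepsilon z^4$ realizes it, since $|e^{i\theta}+\varepsilon e^{4i\theta}|=1+\varepsilon\cos3\theta+O(\varepsilon^2)$. For this perturbation our upper bounds for the diameter (Section~\ref{sec:diam}) and for the eigenvalue sum (Sections~\ref{sec:model} and~\ref{sec:crit}) have no term of order $\varepsilon$, and the contest is decided at order $\varepsilon^2$. There, two eigenvalues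 of the disk whose angular numbers differ by $3$ repel each other, by an amount inversely proportional to their gap. If the gap is small and only the lower of the two is among the first $n$, the sum drops. The Bessel zeros $j_{4,2}\approx11.065$ and $j_{7,1}\approx11.086$ provide such a pair (Section~\ref{sec:small}), and the recurrence relation of Bessel functions together with an equidistribution argument provides infinitely many (Section~\ref{sec:many}).

\section{Standard facts, and what remains true}\label{sec:facts}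

\subsection*{Variational principles}
For a bounded domain $\Omega$ the eigenvalues are given by the min--max formula
\[
\lambda_i(\Omega)=\min_{\dim W=i}\ \max_{0\ne v\in W}\ \frac{\int_\Omega|\nabla v|^2}{\int_\Omega|v|^2},
\]
where $W$ runs over the $i$-dimensional complex subspaces of $H^1_0(\Omega;\mathbb C)$. Extension by zero gives \emph{domain monotonicity}: $\lambda_i(\Omega)\ge\lambda_i(\Omega')$ if $\Omega\subset\Omega'$. For sums we use the following consequence. Let $v_1,\dots,v_n\in H^1_0(\Omega;\mathbb C)$ be linearly independent, with Gram matrices $K_{ik}=\int\nabla v_i\cdot\nabla\bar v_k$ and $M_{ik}=\int v_i\bar v_k$. Then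
\begin{equation}\label{eq:ritz}
S_n(\Omega)\le\operatorname{tr}(M^{-1}K).
\end{equation}
Indeed, the Rayleigh quotient of $\sum\bar d_iv_i$ is $d^*Kd/d^*Md$. So the $i$-th eigenvalue of $M^{-1}K$ is given by the same min--max with $W$ restricted to subspaces of the span of the $v_k$, and it is therefore at least $\lambda_i(\Omega)$.

\subsection*{Area, diameter and eigenvalues}
We use three classical results. The \emph{Li--Yau inequality}: $S_n(\Omega)\ge2\pi n^2/|\Omega|$ for all $n$; since $S_n\le n\lambda_n$, it gives $\lambda_n\ge2\pi n/|\Omega|$. \emph{Weyl's law}: $\lambda_i\sim4\pi i/|\Omega|$ as $i\to\infty$, needed only for the disk, where it reads $\lambda_i\sim4i$. The \emph{isodiametric inequality}: $|\Omega|\le\pi D^2/4$, and a compact convex set with equality is a disk. These already give the positive result.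

\begin{proof}[Proof of Theorem~\ref{thm:true}]
Put $1+\eta=\pi D^2/(4|\Omega|)$, so $\eta\ge0$ by the isodiametric inequality. By Li--Yau,
\[
S_n(\Omega)D^2\ge\frac{2\pi n^2D^2}{|\Omega|}=8n^2(1+\eta)\ge8n^2 .
\]
For the disk, $\lambda_i\sim4i$ gives $S_n(\mathbb D)\sim2n^2$, so $4S_n(\mathbb D)=8n^2(1+o(1))$. This proves (a). If $\eta>0$, then $8n^2(1+\eta)\ge4S_n(\mathbb D)$ for all $n\ge n_0(\eta)$, which is (b) in this case.

If $\eta=0$, this comparison has no room, and we use the equality case instead. The closed convex hull $C$ of $\Omega$ has diameter $D$ and area at least $|\Omega|=\pi D^2/4$, so it is a disk of diameter $D$. As $\Omega$ is open, it lies in the interior of $C$, and domain monotonicity gives \eqref{eq:conj} for every $n$.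
\end{proof}

\subsection*{Bessel functions and the disk}
For integers $m\ge0$ let $J_m(x)=\sum_{i\ge0}\frac{(-1)^i(x/2)^{m+2i}}{i!\,(m+i)!}$. We use Bessel's equation, the recurrences and the integral representation:
\begin{gather}
x(xy')'=(m^2-x^2)y\quad\text{for }y=J_m,\label{eq:bessel}\\
J_{m+1}=\tfrac{2m}xJ_m-J_{m-1},\quad J_m'=J_{m-1}-\tfrac mxJ_m\ \ (m\ge1),\qquad J_m'=\tfrac mxJ_m-J_{m+1},\label{eq:rec}\\
J_m(x)=\frac1\pi\operatorname{Re}\int_0^\pi e^{i(m\tau-x\sin\tau)}\,d\tau.\label{eq:intrep}
\end{gather}
The positive zeros $j_{m,1}<j_{m,2}<\dots$ of $J_m$ are simple, because a solution of \eqref{eq:bessel} with $y=y'=0$ at a point $x>0$ vanishes identically. For each $s$, the zero $j_{m,s}$ is strictly increasing in $m$.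

Separation of variables gives an orthonormal basis of $L^2(\mathbb D;\mathbb C)$ of Dirichlet eigenfunctions, indexed by pairs $p=(m,s)$ with $m\in\mathbb Z$, $s\ge1$:
\[
u_p=c_pJ_{|m|}(j_{|m|,s}\,r)\,e^{im\theta},\quad c_p>0,\qquad \mu_p=j_{|m|,s}^2 .
\]
Here $\mu_p$ is the eigenvalue, and $m_p=m$ is the \emph{angular number}. The $\mu_p$ in increasing order are the $\lambda_i(\mathbb D)$; a zero $j_{m,s}$ contributes one index if $m=0$ and the two indices $(\pm m,s)$ if $m\ge1$. The $u_p$ are smooth on $\overline{\mathbb D}$ and orthogonal in energy, $\int\nabla u_p\cdot\nabla\bar u_q=\mu_p\delta_{pq}$. We prefer complex exponentials to sines and cosines because $|u_p|^2$ is radial. We write $\langle r^k\rangle_p=\int_{\mathbb D}r^k|u_p|^2$.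

\section{The domains $\Omega_\varepsilon$ and their diameter}\label{sec:diam}

In this section $F=F_\varepsilon$.

\begin{lemma}\label{lem:shape}
For small $\varepsilon>0$, $F$ is injective on a neighborhood of $\overline{\mathbb D}$, and $\Omega_\varepsilon$ is a convex domain bounded by an analytic Jordan curve.
\end{lemma}

\begin{proof}
On $\overline{\mathbb D}$ we have $|F'-1|\le4\varepsilon+28\varepsilon^2<1$, so $\operatorname{Re}F'>0$ on a slightly larger disk. There $F(z)-F(w)=(z-w)\int_0^1F'(w+t(z-w))\,dt$, and the integral has positive real part. So $F$ is injective with $F'\ne0$, and $\partial\Omega_\varepsilon$ is the analytic Jordan curve $\theta\mapsto F(e^{i\theta})$. Its tangent is $izF'(z)$ with $z=e^{i\theta}$, and the $\theta$-derivative of the tangent angle is $\operatorname{Re}(1+zF''/F')$. This is positive for small $\varepsilon$, since $|zF''/F'|\le(12\varepsilon+168\varepsilon^2)/(1-4\varepsilon-28\varepsilon^2)$. A Jordan curve with increasing tangent angle bounds a convex domain.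
\end{proof}

Convexity is not used below. The domain $\Omega_\varepsilon$ reaches out to $F(1)=1+\varepsilon+4\varepsilon^2$, yet its diameter does not grow at first order. For antipodal points the even power cancels, $F(z)-F(-z)=2z+8\varepsilon^2z^7$. The longest chords are not exactly antipodal, and tilting a chord by an angle of order $\varepsilon$ gains a length of order $\varepsilon^2$ that must be computed.

\begin{lemma}\label{lem:diam}
$D(\Omega_\varepsilon)^2\le4\bigl(1+8\varepsilon^2+O(\varepsilon^3)\bigr)$.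
\end{lemma}

\begin{proof}
The diameter is the maximum of $|F(z)-F(w)|$ over $z,w\in\overline{\mathbb D}$. By the maximum principle, applied in $z$ and then in $w$, it is attained with $|z|=|w|=1$. Write $w=-ze^{2it}$ with $|t|\le\pi/2$, so that $t$ measures the deviation from antipodal position. Then
\[
z-w=2ze^{it}\cos t,\qquad z^4-w^4=-2iz^4e^{4it}\sin4t,\qquad z^7-w^7=2z^7e^{7it}\cos7t .
\]
Dividing by $2ze^{it}$ and putting $e^{i\psi}=z^3e^{3it}$, we get
\[
\tfrac12|F(z)-F(w)|=|G|,\qquad G=\cos t-i\varepsilon e^{i\psi}\sin4t+4\varepsilon^2e^{2i\psi}\cos7t .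
\]

\emph{Case $|t|\ge10\varepsilon$.} By concavity, $\sin\sigma\ge\frac{2\sqrt2}\pi\sigma$ on $[0,\pi/4]$, so $0\le\cos t=1-2\sin^2(t/2)\le1-4t^2/\pi^2$. With $|\sin4t|\le4|t|$ this gives
\[
|G|\le1-\tfrac4{\pi^2}|t|\,\bigl(|t|-\pi^2\varepsilon\bigr)+4\varepsilon^2\le1+4\varepsilon^2,
\]
because $10>\pi^2$.

\emph{Case $|t|\le10\varepsilon$.} Here $\operatorname{Im}G=-\varepsilon\cos\psi\sin4t+4\varepsilon^2\sin2\psi\cos7t=O(\varepsilon^2)$ and $\operatorname{Re}G\to1$, so $|G|\le\operatorname{Re}G+(\operatorname{Im}G)^2/(2\operatorname{Re}G)=\operatorname{Re}G+O(\varepsilon^4)$. Taylor expansion in $t$ gives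
\[
\operatorname{Re}G=1-\tfrac12t^2+4\varepsilon t\sin\psi+4\varepsilon^2\cos2\psi+O(\varepsilon^3).
\]
The quadratic $-\frac12t^2+4\varepsilon t\sin\psi$ is at most $8\varepsilon^2\sin^2\psi=4\varepsilon^2-4\varepsilon^2\cos2\psi$. The terms in $\cos2\psi$ cancel, and $\operatorname{Re}G\le1+4\varepsilon^2+O(\varepsilon^3)$.

All $O$-constants are absolute. Hence $D/2\le1+4\varepsilon^2+O(\varepsilon^3)$; square this.
\end{proof}

\begin{remark}\label{rem:kappa}
The last step explains the term $4\varepsilon^2z^7$. With $\kappa\varepsilon^2z^7$ in its place ($\kappa$ real), the bound for $\operatorname{Re}G$ becomes $1+\varepsilon^2\bigl(4+(\kappa-4)\cos2\psi\bigr)+O(\varepsilon^3)$, whose maximum over $\psi$ is $1+\varepsilon^2(4+|\kappa-4|)+O(\varepsilon^3)$. The choice $\kappa=4$ makes the bound independent of the direction $\psi$, which is what nearly constant width means here, and halves the second-order term that $\kappa=0$ would give. We shall see that this correction is free: it does not enter the eigenvalue estimate at order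 $\varepsilon^2$.
\end{remark}

\section{Two coupled levels}\label{sec:model}

To compare eigenvalues of $\Omega_\varepsilon$ and $\mathbb D$ we transplant trial functions by the conformal map. Since $F_\varepsilon$ is a diffeomorphism up to the boundary, $v\mapsto v\circ F_\varepsilon^{-1}$ maps $H^1_0(\mathbb D;\mathbb C)$ into $H^1_0(\Omega_\varepsilon;\mathbb C)$. The Dirichlet integral is conformally invariant and the Jacobian is $|F_\varepsilon'|^2$, so
\begin{equation}\label{eq:pull}
\int_{\Omega_\varepsilon}\nabla(v\circ F_\varepsilon^{-1})\cdot\nabla(\bar w\circ F_\varepsilon^{-1})=\int_{\mathbb D}\nabla v\cdot\nabla\bar w,\qquad \int_{\Omega_\varepsilon}(v\bar w)\circ F_\varepsilon^{-1}=\int_{\mathbb D}v\bar w\,|F_\varepsilon'|^2 .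
\end{equation}
The change of shape has become a change of mass density on a fixed disk. Expanding $|1+4\varepsilon z^3+28\varepsilon^2z^6|^2$, we have uniformly on $\mathbb D$
\begin{equation}\label{eq:weight}
|F_\varepsilon'|^2=1+\varepsilon a+\varepsilon^2b+O(\varepsilon^3),\qquad a=8r^3\cos3\theta,\qquad b=16r^6+56r^6\cos6\theta .
\end{equation}
The first-order coupling of two eigenfunctions is
\[
A_{pq}=\int_{\mathbb D}a\,u_p\bar u_q .
\]
It is the product of a real radial integral and $\int_0^{2\pi}\cos3\theta\,e^{i(m_p-m_q)\theta}\,d\theta$. Hence $A_{pq}$ is real and symmetric, and it vanishes unless $m_p-m_q=\pm3$. In particular $A_{pp}=0$.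

The mechanism is visible with two eigenfunctions. Take indices $\alpha,\beta$ with $m_\beta-m_\alpha=\pm3$ and gap $\gamma=\mu_\beta-\mu_\alpha>0$, put $A=A_{\alpha\beta}$, and keep only the density $1+\varepsilon a$. The Gram matrices of $u_\alpha,u_\beta$ are
\[
K=\begin{pmatrix}\mu_\alpha&0\\0&\mu_\beta\end{pmatrix},\qquad M=\begin{pmatrix}1&\varepsilon A\\ \varepsilon A&1\end{pmatrix},
\]
and the eigenvalues $\mu$ of $M^{-1}K$ solve $(\mu_\alpha-\mu)(\mu_\beta-\mu)=\varepsilon^2A^2\mu^2$. Near $\mu_\alpha$ the second factor is $\gamma+O(\varepsilon^2)$, near $\mu_\beta$ the first factor is $-\gamma+O(\varepsilon^2)$, so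
\[
\mu_-=\mu_\alpha-\varepsilon^2\frac{\mu_\alpha^2A^2}\gamma+O(\varepsilon^4),\qquad \mu_+=\mu_\beta+\varepsilon^2\frac{\mu_\beta^2A^2}\gamma+O(\varepsilon^4).
\]
The levels repel, the more strongly the smaller the gap. Two further facts can be read off. First, the quadratic equation gives $\mu_-+\mu_+=(\mu_\alpha+\mu_\beta)/(1-\varepsilon^2A^2)$, with no small denominator. The repulsion cancels in a sum that contains both levels, and it lowers a sum that contains $\mu_\alpha$ but not $\mu_\beta$: the cutoff $n$ must fall inside the pair. Second, the last row of $(K-\mu_-M)d=0$ gives $d_2/d_1=\varepsilon A\mu_-/(\mu_\beta-\mu_-)$, so the lower level is realized by $u_\alpha+\varepsilon(\mu_\alpha A/\gamma)u_\beta$ up to $O(\varepsilon^3)$. This is the trial function to use.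

A proof needs three more things: control of all other second-order terms in a sum of $n$ eigenvalues, a lower bound for the coupling $|\mu_\alpha A|$, and the comparison with the growth of the diameter.

\section{A criterion for failure}\label{sec:crit}

Throughout this section $N$ is a set of $n$ indices realizing the $n$ lowest eigenvalues of $\mathbb D$ with multiplicity, so $\sum_{p\in N}\mu_p=S_n(\mathbb D)$. We call a finite nonempty set $P$ of pairs of indices $(\alpha,\beta)$ \emph{admissible for $N$} if $\alpha\in N$, $\beta\notin N$, all $\alpha$'s are distinct, all $\beta$'s are distinct, and for each pair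
\[
m_\beta-m_\alpha=\pm3,\qquad 0<\gamma_{\alpha\beta}<\sqrt{\mu_\beta},\quad\text{where }\gamma_{\alpha\beta}=\mu_\beta-\mu_\alpha .
\]
We put $V_{\alpha\beta}=\mu_\alpha A_{\alpha\beta}$.

\begin{lemma}[Second-order bound]\label{lem:trial}
If $P$ is admissible for $N$, then as $\varepsilon\to0$
\begin{equation}\label{eq:second}
S_n(\Omega_\varepsilon)\le\sum_{p\in N}\mu_p+\varepsilon^2\Bigl[16\sum_{p\in N}\mu_p\langle r^6\rangle_p-\sum_{(\alpha,\beta)\in P}\frac{V_{\alpha\beta}^2}{\gamma_{\alpha\beta}}\Bigr]+O(\varepsilon^3).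
\end{equation}
\end{lemma}

\begin{proof}
Let $v_\alpha=u_\alpha+\varepsilon t_\alpha u_\beta$ for $(\alpha,\beta)\in P$, with real constants $t_\alpha$ independent of $\varepsilon$, and $v_p=u_p$ for the other $p\in N$. This is well defined because the $\alpha$'s are distinct. We apply \eqref{eq:ritz} to the functions $v_p\circ F_\varepsilon^{-1}$, $p\in N$, and compute the Gram matrices by \eqref{eq:pull}.

The $\beta$'s are distinct and outside $N$, so different $v_p$ involve disjoint sets of eigenfunctions. Hence $K$ is diagonal, with $K_{pp}=\mu_p$ for uncorrected $p$ and $K_{\alpha\alpha}=\mu_\alpha+\varepsilon^2t_\alpha^2\mu_\beta$. For the same reason $\int v_p\bar v_q$ vanishes for $p\ne q$ and equals $1+\varepsilon^2t_\alpha^2$ for $p=q=\alpha$. Inserting \eqref{eq:weight},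
\[
M=I+\varepsilon A+\varepsilon^2B+O(\varepsilon^3),\qquad A=(A_{pq})_{p,q\in N},
\]
where $B_{pp}=\int b|u_p|^2$ for uncorrected $p$, and $B_{\alpha\alpha}=\int b|u_\alpha|^2+2t_\alpha A_{\alpha\beta}+t_\alpha^2$. Since $|u_p|^2$ is radial, the term $56r^6\cos6\theta$, the only trace of $z^7$ at this order, integrates to zero, and $\int b|u_p|^2=16\langle r^6\rangle_p$. The matrices have fixed size and entries polynomial in $\varepsilon$, so the $O$-constants depend only on $N$, $P$ and the $t_\alpha$. For small $\varepsilon$, $M$ is invertible, so the trial functions are linearly independent, and $M^{-1}=I-\varepsilon A+\varepsilon^2(A^2-B)+O(\varepsilon^3)$. As $K$ is diagonal, only the diagonal of $M^{-1}$ matters. With $A_{pp}=0$ and $(A^2)_{pp}=\sum_{q\in N}A_{pq}^2$,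
\begin{multline*}
\operatorname{tr}(M^{-1}K)=\sum_{p\in N}\mu_p+\varepsilon^2\sum_{p\in N}\mu_p\Bigl(\sum_{q\in N}A_{pq}^2-16\langle r^6\rangle_p\Bigr)\\
+\varepsilon^2\sum_{(\alpha,\beta)\in P}\Bigl(t_\alpha^2\mu_\beta-\mu_\alpha\bigl(t_\alpha^2+2t_\alpha A_{\alpha\beta}\bigr)\Bigr)+O(\varepsilon^3).
\end{multline*}
The couplings inside $N$ need not be computed one by one. The $A_{pq}$ are the coefficients of $au_p$ in the orthonormal system $(u_q)$, so Bessel's inequality gives
\[
\sum_{q\in N}A_{pq}^2\le\int_{\mathbb D}64r^6\cos^2(3\theta)|u_p|^2=32\langle r^6\rangle_p ,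
\]
again because $|u_p|^2$ is radial. Each term of the last sum equals $t_\alpha^2\gamma_{\alpha\beta}-2t_\alpha V_{\alpha\beta}$, and the choice $t_\alpha=V_{\alpha\beta}/\gamma_{\alpha\beta}$ found in Section~\ref{sec:model} turns it into $-V_{\alpha\beta}^2/\gamma_{\alpha\beta}$.
\end{proof}

We next need two radial integrals. The first is Rellich's identity $\oint|\partial_ru_p|^2=2\mu_p$ for the disk; the second will bound $\langle r^6\rangle_p$.

\begin{lemma}\label{lem:radial}
For every index $p$:
\textup{(a)} on the unit circle, $\partial_ru_p=\pm\sqrt{\mu_p/\pi}\,e^{im_p\theta}$;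
\textup{(b)} $\langle r^6\rangle_p\le\langle r^2\rangle_p=\dfrac13+\dfrac{2(m_p^2-1)}{3\mu_p}$.
\end{lemma}

\begin{proof}
Let $m=|m_p|$, $\ell=\sqrt{\mu_p}$, $y=J_m$, $E=\ell^2y'(\ell)^2$, $I_k=\int_0^\ell x^ky^2\,dx$ and $Y=\int_0^\ell x^3y'^2\,dx$. Note $y(\ell)=0$ and $m\,y(0)=0$ for every $m\ge0$. Multiplying \eqref{eq:bessel} by $2y'$ gives $\frac d{dx}(xy')^2=(m^2-x^2)(y^2)'$. Integrate this over $(0,\ell)$, once as it stands and once multiplied by $x^2$, integrating by parts; all boundary terms involving $y^2$ vanish, and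
\[
E=\int_0^\ell2xy^2\,dx=2I_1,\qquad \ell^2E-2Y=-\int_0^\ell(2m^2x-4x^3)y^2\,dx=-2m^2I_1+4I_3 .
\]
Multiplying \eqref{eq:bessel} by $xy$ and integrating,
\[
m^2I_1-I_3=\int_0^\ell x^2y\,(xy')'\,dx=-\int_0^\ell x^2(y^2)'\,dx-Y=2I_1-Y .
\]
Eliminating $Y$ and $E$ gives $6I_3=\bigl(2\ell^2+4(m^2-1)\bigr)I_1$.

The substitution $x=\ell r$ gives the normalization $1=2\pi c_p^2I_1/\ell^2$ and $\langle r^2\rangle_p=2\pi c_p^2I_3/\ell^4=I_3/(\ell^2I_1)$. This is the formula in (b), and $r^6\le r^2$ on $\mathbb D$. On the circle $\partial_ru_p=c_p\ell y'(\ell)e^{im_p\theta}$, with a real coefficient whose square is $c_p^2E=2c_p^2I_1=\ell^2/\pi$.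
\end{proof}

The coupling $V_{\alpha\beta}$ is an integral of two oscillating Bessel functions with different orders and scalings, and a lower bound is not apparent from its definition. We differentiate $u_\alpha$ along the velocity field $\partial_\varepsilon F_\varepsilon|_{\varepsilon=0}=z^4$ of the deformation. Green's formula then expresses $V_{\alpha\beta}$ as an explicit boundary term plus an error proportional to the gap, which is small exactly when we need it.

\begin{lemma}[Coupling]\label{lem:coupling}
If $m_\beta-m_\alpha=\pm3$ and $\gamma=\mu_\beta-\mu_\alpha>0$, then $|V_{\alpha\beta}|\ge\sqrt{\mu_\alpha}\,\bigl(\sqrt{\mu_\beta}-\gamma\bigr)$.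
\end{lemma}

\begin{proof}
Let $\partial=\frac12(\partial_x-i\partial_y)$ and $\bar\partial=\frac12(\partial_x+i\partial_y)$, so $\nabla^2=4\partial\bar\partial$. With $f=z^4$ define
\[
Xu=f\,\partial u+\bar f\,\bar\partial u=(\operatorname{Re}f)\,u_x+(\operatorname{Im}f)\,u_y .
\]
Since $\bar\partial f=0$, we have $\partial\bar\partial(f\partial u)=f'\,\partial\bar\partial u+f\,\partial(\partial\bar\partial u)$, and since $\partial\bar f=0$, we have $\partial\bar\partial(\bar f\bar\partial u)=\overline{f'}\,\partial\bar\partial u+\bar f\,\bar\partial(\partial\bar\partial u)$. Adding, and noting $f'+\overline{f'}=8\operatorname{Re}z^3=a$,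
\[
\nabla^2(Xu)=X\nabla^2u+a\,\nabla^2u .
\]
Take $u=u_\alpha$, multiply by $\bar u_\beta$ and integrate. With $\mathcal I=\int_{\mathbb D}\bar u_\beta Xu_\alpha$,
\[
\int_{\mathbb D}\bar u_\beta\,\nabla^2(Xu_\alpha)=-\mu_\alpha\mathcal I-V_{\alpha\beta}.
\]
By Green's formula, as $\bar u_\beta=0$ on the circle, the left side also equals $-\mu_\beta\mathcal I-\oint\partial_r\bar u_\beta\,Xu_\alpha\,d\theta$. On the circle $\nabla u_\alpha$ is $\partial_ru_\alpha$ times the unit normal $z$, and the normal component of the field $f$ is $\operatorname{Re}(z^4\bar z)=\cos3\theta$. So $Xu_\alpha=\cos3\theta\,\partial_ru_\alpha$ there, and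
\[
V_{\alpha\beta}=\oint\cos3\theta\;\partial_ru_\alpha\,\partial_r\bar u_\beta\,d\theta+\gamma\,\mathcal I .
\]
By Lemma~\ref{lem:radial}(a) and $\int_0^{2\pi}\cos3\theta\,e^{\mp3i\theta}\,d\theta=\pi$, the boundary term is $\pm\sqrt{\mu_\alpha\mu_\beta}$; this is where $m_\beta-m_\alpha=\pm3$ is used. Since $|f|\le1$, we have $|Xu_\alpha|\le|\nabla u_\alpha|$, and the Cauchy--Schwarz inequality gives $|\mathcal I|\le\|\nabla u_\alpha\|_{L^2}=\sqrt{\mu_\alpha}$.
\end{proof}

\begin{proposition}[Criterion]\label{prop:crit}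
Let $P$ be admissible for $N$. If
\begin{equation}\label{eq:crit}
8\sum_{p\in N}\mu_p+16\sum_{p\in N}\mu_p\langle r^6\rangle_p<\sum_{(\alpha,\beta)\in P}\frac{\mu_\alpha\bigl(\sqrt{\mu_\beta}-\gamma_{\alpha\beta}\bigr)^2}{\gamma_{\alpha\beta}},
\end{equation}
then \eqref{eq:fail} holds for $n=\#N$ and all sufficiently small $\varepsilon>0$.
\end{proposition}

\begin{proof}
Since $\gamma_{\alpha\beta}<\sqrt{\mu_\beta}$, the bound of Lemma~\ref{lem:coupling} is positive and may be squared: $V_{\alpha\beta}^2\ge\mu_\alpha(\sqrt{\mu_\beta}-\gamma_{\alpha\beta})^2$. Insert this in \eqref{eq:second} and multiply by the bound of Lemma~\ref{lem:diam}. This gives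
\[
S_n(\Omega_\varepsilon)D(\Omega_\varepsilon)^2\le4\bigl(S_n(\mathbb D)+\varepsilon^2\Theta+O(\varepsilon^3)\bigr),
\]
where $\Theta$ is the left side of \eqref{eq:crit} minus the right side, a negative constant.
\end{proof}

We call the left side of \eqref{eq:crit} the \emph{cost} and the right side the \emph{gain}. By Lemma~\ref{lem:radial}(b),
\begin{equation}\label{eq:cost}
\text{cost}\ \le\ L(N):=\frac{40}3\sum_{p\in N}\mu_p+\frac{32}3\sum_{p\in N}(m_p^2-1).
\end{equation}

\section{The cases $n=24,25,26$}\label{sec:small}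

Table~\ref{tab:zeros} lists the zeros $j_{m,s}<11.5$, to five decimals from \cite{AS}, with their squares.

\begin{table}[ht]
\centering
\begin{tabular}{ccr|ccr}
$(m,s)$ & $j_{m,s}$ & $j_{m,s}^2$ & $(m,s)$ & $j_{m,s}$ & $j_{m,s}^2$\\ \hline
$(0,1)$ & 2.40483 & 5.7832 & $(0,3)$ & 8.65373 & 74.8870\\
$(1,1)$ & 3.83171 & 14.6820 & $(5,1)$ & 8.77148 & 76.9389\\
$(2,1)$ & 5.13562 & 26.3746 & $(3,2)$ & 9.76102 & 95.2775\\
$(0,2)$ & 5.52008 & 30.4713 & $(6,1)$ & 9.93611 & 98.7263\\
$(3,1)$ & 6.38016 & 40.7064 & $(1,3)$ & 10.17347 & 103.4995\\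
$(1,2)$ & 7.01559 & 49.2185 & $(4,2)$ & 11.06471 & 122.4278\\
$(4,1)$ & 7.58834 & 57.5829 & $(7,1)$ & 11.08637 & 122.9076\\
$(2,2)$ & 8.41724 & 70.8499 & & &
\end{tabular}
\caption{The zeros $j_{m,s}$ of the Bessel functions $J_m$ below $11.5$, in increasing order, and their squares, the eigenvalues of the unit disk.}\label{tab:zeros}
\end{table}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
\emph{The table is complete.} It contains $(m,1)$ for $m\le7$, $(m,2)$ for $m\le4$ and $(m,3)$ for $m\le1$. Since $j_{m,s}$ increases in $m$ and in $s$, every other zero is at least one of $j_{8,1}=12.22509$, $j_{5,2}=12.33860$, $j_{2,3}=11.61984$, $j_{0,4}=11.79153$ \cite{AS}, all above $11.5$.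

\emph{The spectrum.} Let $N_0$ be the set of indices of the levels up to $(1,3)$. Three of these levels have $m=0$ and ten have $m\ge1$, so $\#N_0=3+2\cdot10=23$. Then $\lambda_{24}=\lambda_{25}=j_{4,2}^2$ with indices $\alpha_\pm=(\pm4,2)$, and $\lambda_{26}=\lambda_{27}=j_{7,1}^2$ with indices $\beta_\pm=(\pm7,1)$. We have $m_{\beta_\pm}-m_{\alpha_\pm}=\pm3$.

\emph{The cost.} The three levels with $m=0$ add up to $111.1415$ and the ten others to $633.8565$, so $S_{23}(\mathbb D)\approx111.1415+2\cdot633.8565\approx1378.85$. Adding $122.4278$, $122.4278$, $122.9076$ gives $1501.28$, $1623.71$, $1746.62$. Each tabulated square is accurate to $2\cdot10^{-4}$, so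
\[
S_{24}(\mathbb D)<1502,\qquad S_{25}(\mathbb D)<1624,\qquad S_{26}(\mathbb D)<1747 .
\]
In $N_0$ the values $|m|=0,1,\dots,6$ occur $3,6,4,4,2,2,2$ times, so $\sum_{N_0}(m_p^2-1)=-3+0+12+32+30+48+70=189$. Each $\alpha_\pm$ adds $15$ and each $\beta_\pm$ adds $48$, which gives $204$, $219$, $267$ for $n=24,25,26$. By \eqref{eq:cost} the cost is below $\frac{40}3\cdot1502+\frac{32}3\cdot204<22\,203$, $\frac{40}3\cdot1624+\frac{32}3\cdot219<23\,990$ and $\frac{40}3\cdot1747+\frac{32}3\cdot267<26\,142$, respectively.

\emph{The gain.} Allowing for rounding,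
\[
0<\gamma=(j_{7,1}-j_{4,2})(j_{7,1}+j_{4,2})\le0.02168\cdot22.1512<0.481 .
\]
The function $\gamma\mapsto(j_{7,1}-\gamma)^2/\gamma$ decreases on $(0,j_{7,1})$, and $j_{7,1}-0.481>10.6053$. So each of the pairs $(\alpha_+,\beta_+)$, $(\alpha_-,\beta_-)$ contributes
\[
\frac{j_{4,2}^2(j_{7,1}-\gamma)^2}\gamma\ge\frac{(11.0647\cdot10.6053)^2}{0.481}>28\,600 .
\]

\emph{Conclusion.} We choose $N$ and an admissible $P$ as follows.
\begin{itemize}
\item $n=24$: $N=N_0\cup\{\alpha_+\}$, $P=\{(\alpha_+,\beta_+)\}$; $22\,203<28\,600$.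
\item $n=25$: $N=N_0\cup\{\alpha_+,\alpha_-\}$, $P=\{(\alpha_+,\beta_+),(\alpha_-,\beta_-)\}$; $23\,990<57\,200$.
\item $n=26$: $N=N_0\cup\{\alpha_+,\alpha_-,\beta_+\}$, $P=\{(\alpha_-,\beta_-)\}$; $26\,142<28\,600$.
\end{itemize}
In each case \eqref{eq:crit} holds, and Proposition~\ref{prop:crit} applies.
\end{proof}

For $n=23$ and $n=27$ the cutoff separates neither pair, and these pairs give nothing. The correction of Remark~\ref{rem:kappa} is needed for the estimates above: with $\kappa=0$ the coefficient $\frac{40}3$ in \eqref{eq:cost} becomes $\frac{64}3$, and $\frac{64}3\cdot1501>32\,000$ exceeds the bound $28\,600$ used for $n=24$.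

\section{Nearly equal zeros of $J_m$ and $J_{m+3}$}\label{sec:many}

How small must the gap be at height $\mu$ in the spectrum? By Li--Yau there are $n\le\mu/2$ eigenvalues up to $\mu$, so the cost is at most $24n\mu\le12\mu^2$, while the two pairs $(\alpha_\pm,\beta_\pm)$ gain about $2\mu^2/\gamma$. Both are of order $\mu^2$, and any fixed bound on the gap below $1/6$ suffices for large $\mu$. In terms of zeros, we need a zero $x$ of $J_m$ and a zero $x'$ of $J_{m+3}$ with $|x'-x|$ less than a small constant times $1/x$. Asymptotic formulas with error $o(1)$ cannot see such a distance; an exact identity can.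

Let $x>0$ be a zero of $J_m$. It is simple, so $J_{m+1}(x)=-J_m'(x)\ne0$ by \eqref{eq:rec}. Two steps of the recurrence give
\begin{equation}\label{eq:rho}
J_{m+2}(x)=\frac{2(m+1)}xJ_{m+1}(x),\qquad J_{m+3}(x)=\rho J_{m+1}(x),
\end{equation}
where
\[
\rho=\frac{4(m+1)(m+2)-x^2}{x^2}=\frac{(2m+3)^2-1-x^2}{x^2}.
\]
So $J_{m+3}$ is relatively small at $x$ when $x$ is near $2m+3$, and a factor $1/x$ is gained: $|x-(2m+3)|\le\delta$ gives $|\rho|$ of order $\delta/x$. Let $H(y)=J_{m+3}(y)/J_{m+1}(x)$. By \eqref{eq:rho} and \eqref{eq:rec},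
\begin{equation}\label{eq:H}
H(x)=\rho,\qquad H'(x)=\frac{2(m+1)}x-\frac{m+3}x\,\rho .
\end{equation}
The pair of Section~\ref{sec:small} is the case $m=4$, $2m+3=11$, $x=j_{4,2}$. There $\rho=(120-122.4278)/122.4278\approx-0.0198$ and $H'(x)\approx0.916$, so one Newton step predicts a zero of $J_7$ at distance $-\rho/H'(x)\approx0.0216$ above $j_{4,2}$, in line with the difference $0.02166$ in Table~\ref{tab:zeros}.

From now on $\delta=1/100$, and ``large'' means larger than an absolute constant.

\begin{lemma}[Partner zero]\label{lem:partner}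
Let $m$ be large and let $x$ be a zero of $J_m$ with $|x-(2m+3)|\le\delta$. Then $J_{m+3}$ has a zero $x'$ with $|x'-x|\le6\delta/x$ and $0<|x'^2-x^2|\le13\delta$.
\end{lemma}

\begin{proof}
\emph{Existence.} We have $|(2m+3)^2-x^2|\le\delta(2x+\delta)$, so $|\rho|\le(\delta(2x+\delta)+1)/x^2\le3\delta/x$ as soon as $\delta x\ge1+\delta^2$. By \eqref{eq:H}, $H(x)\to0$ and $H'(x)\to1$ as $m\to\infty$. To justify the Newton step we need $H'$ to stay away from $0$ near $x$, uniformly in $m$. For $|y-x|\le1$ and large $m$ we have $y>m+3$, so $0\le1-(m+3)^2/y^2\le1$, and Bessel's equation $H''=-H'/y-(1-(m+3)^2/y^2)H$ gives $|H''|\le|H'|+|H|$. For $\mathcal E=H^2+H'^2$ this yields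
\[
|\mathcal E'|\le2|H||H'|+2|H'|\bigl(|H'|+|H|\bigr)\le4\mathcal E .
\]
For large $m$, $\mathcal E(x)\le2$ and $H'(x)\ge\frac34$. Then $\mathcal E\le2e^4$ and $|H''|\le\sqrt{2\mathcal E}\le2e^2$ on $|y-x|\le1$, so $H'\ge\frac12$ on $|y-x|\le\eta_0:=1/(8e^2)$. For large $m$, $2|\rho|\le\eta_0$, so $H(x+2|\rho|)\ge\rho+|\rho|\ge0$ and $H(x-2|\rho|)\le\rho-|\rho|\le0$. Thus $H$ has a zero $x'$ with $|x'-x|\le2|\rho|\le6\delta/x$, and
\[
|x'^2-x^2|\le\frac{6\delta}x\Bigl(2x+\frac{6\delta}x\Bigr)\le13\delta .
\]

\emph{The zeros are different.} The criterion needs a positive gap, and this is an arithmetic matter. Suppose $x'=x$. Then $\rho=H(x)=0$, that is, $x^2/4=d:=(m+1)(m+2)$, a positive integer. Put $g_k=(x/2)^kJ_{m+k}(x)$. Multiplying the recurrence for $J_{m+k+1}$ by $(x/2)^{k+1}$ gives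
\[
g_{k+1}=(m+k)g_k-d\,g_{k-1}\quad(k\ge1),\qquad g_0=0,\quad g_1\ne0 .
\]
The coefficients are integers, so every $g_k/g_1$ is an integer. The power series and $(\nu+i)!\ge\nu!$ give $|J_\nu(x)|\le e^{x^2/4}(x/2)^\nu/\nu!$, so $|g_k|\le e^{d}(x/2)^{m+2k}/(m+k)!\to0$. Integers tending to $0$ vanish eventually, so $g_k=g_{k+1}=0$ for some $k\ge2$. Running the recurrence backwards, $g_{k-1}=((m+k)g_k-g_{k+1})/d$, we reach $g_1=0$, a contradiction.
\end{proof}

It remains to find many $m$ for which $J_m$ has a zero within the fixed distance $\delta$ of $2m+3$. For this coarser task an asymptotic formula does suffice. Since the argument is about twice the order, we need it in the range $y=m\sec\omega$ with $\omega$ near $\pi/3$.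

\begin{lemma}\label{lem:asym}
Uniformly for $\omega$ in a compact interval $Q\subset(0,\pi/2)$, as $m\to\infty$,
\begin{equation}\label{eq:asym}
J_m(m\sec\omega)=\sqrt{\frac2{\pi m\tan\omega}}\,\Bigl[\cos\bigl(m\tan\omega-m\omega-\tfrac\pi4\bigr)+O(m^{-1/2})\Bigr].
\end{equation}
\end{lemma}

\begin{proof}
This is the method of stationary phase. By \eqref{eq:intrep}, $J_m(m\sec\omega)=\frac1\pi\operatorname{Re}\int_0^\pi e^{im\varphi(\tau)}\,d\tau$ with $\varphi(\tau)=\tau-\sec\omega\sin\tau$. The derivative $\varphi'=1-\sec\omega\cos\tau$ has the sign of $\tau-\omega$ on $[0,\pi]$. Also $\varphi(\omega)=\omega-\tan\omega$, and $\varphi''=\sec\omega\sin\tau$ is positive on $(0,\pi)$ with $\varphi''(\omega)=\tan\omega$. By Taylor's formula $\varphi(\tau)-\varphi(\omega)=(\tau-\omega)^2g(\tau,\omega)$, where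
\[
g(\tau,\omega)=\int_0^1(1-t)\,\varphi''\bigl(\omega+t(\tau-\omega)\bigr)\,dt
\]
is smooth and positive on $[0,\pi]\times Q$. Put $\sigma=(\tau-\omega)\sqrt g$, so $\sigma^2=\varphi(\tau)-\varphi(\omega)$. From $2\sigma\,d\sigma/d\tau=\varphi'$ we get $d\sigma/d\tau>0$ for $\tau\ne\omega$, and $d\sigma/d\tau=\sqrt{\tan\omega/2}$ at $\tau=\omega$. So $\sigma$ maps $[0,\pi]$ diffeomorphically onto an interval $[-\sigma_0,\sigma_1]$. By compactness of $[0,\pi]\times Q$, the numbers $\sigma_0,\sigma_1$ lie between positive constants, $d\sigma/d\tau$ is bounded below, and $h=d\tau/d\sigma$ is bounded in $C^2$, all uniformly in $\omega\in Q$. The integral becomes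
\[
e^{im\varphi(\omega)}\int_{-\sigma_0}^{\sigma_1}e^{im\sigma^2}h(\sigma)\,d\sigma,\qquad h(0)=\sqrt{2/\tan\omega}.
\]
Write $h(\sigma)=h(0)+\sigma k(\sigma)$ with $k(\sigma)=\int_0^1h'(t\sigma)\,dt$ bounded in $C^1$. Since $\sigma e^{im\sigma^2}$ is the derivative of $e^{im\sigma^2}/(2im)$, integration by parts gives $\int_{-\sigma_0}^{\sigma_1}e^{im\sigma^2}\sigma k\,d\sigma=O(1/m)$. The same integration by parts, with $1/\sigma$ in place of $k$, gives $\bigl|\int_{\sigma_i}^\infty e^{im\sigma^2}d\sigma\bigr|\le1/(m\sigma_i)$ for $i=0,1$. With the Fresnel integral $\int_{\mathbb R}e^{im\sigma^2}d\sigma=\sqrt{\pi/m}\,e^{i\pi/4}$ we obtain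
\[
\int_0^\pi e^{im\varphi}\,d\tau=\sqrt{\frac{2\pi}{m\tan\omega}}\;e^{i(m\omega-m\tan\omega+\pi/4)}+O(1/m).
\]
Take real parts and divide by $\pi$.
\end{proof}

In the variable $y=m\sec\omega$ the phase in \eqref{eq:asym} is
\[
\Phi_m(y)=\sqrt{y^2-m^2}-m\arccos\frac my-\frac\pi4,
\]
with
\[
\Phi_m'(y)=\frac y{\sqrt{y^2-m^2}}-\frac{m^2}{y\sqrt{y^2-m^2}}=\sqrt{1-\frac{m^2}{y^2}} .
\]
For $y\in[2m,2m+4]$ we have $m/y=\frac12+O(1/m)$, so $\omega\to\pi/3$ and $\Phi_m'(y)=\frac{\sqrt3}2+O(1/m)$. As $\Phi_m(2m)=m(\sqrt3-\frac\pi3)-\frac\pi4$,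
\[
\Phi_m(2m+3)=\Psi_m+O(1/m),\qquad\Psi_m:=m\Bigl(\sqrt3-\frac\pi3\Bigr)+\frac{3\sqrt3}2-\frac\pi4 .
\]
The phase is linear in $m$ up to a vanishing error. Call $m$ \emph{good} if $\Psi_m$ is within $\delta/2$ of $\frac\pi2+\pi\mathbb Z$, the zero set of the cosine.

\begin{lemma}\label{lem:good}
The good integers have density $\delta/\pi$. If $m$ is good and large, then $J_m$ has a zero $x$ with $|x-(2m+3)|\le\delta$.
\end{lemma}

\begin{proof}
Weyl's equidistribution theorem states that for irrational $\xi$ and any arc of length $l$ in $\mathbb R/\mathbb Z$, the proportion of $m\le R$ with $m\xi$ mod $1$ in the arc tends to $l$ as $R\to\infty$. Goodness of $m$ means that $m\xi$ mod $1$ lies in a fixed arc of length $\delta/\pi$, where $\xi=\frac1\pi(\sqrt3-\frac\pi3)=\frac{\sqrt3}\pi-\frac13$. This $\xi$ is irrational: otherwise $3/\pi^2$ would be rational, and $\pi^2$ is irrational.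

Let $m$ be good and large. There is $k\in\mathbb Z$ such that $\chi=\Phi_m-\frac\pi2-k\pi$ satisfies $|\chi(2m+3)|\le0.51\delta$. For large $m$, $0.86\le\chi'\le0.87$ on $[2m,2m+4]$. Hence $\chi(2m+3-\delta)\in[-1.5\delta,-0.3\delta]$ and $\chi(2m+3+\delta)\in[0.3\delta,1.5\delta]$. Since $\cos\Phi_m=(-1)^{k+1}\sin\chi$, the cosine has opposite signs at these two points, with modulus at least $\sin(0.3\delta)$. This constant exceeds the error term in \eqref{eq:asym} for large $m$, so $J_m$ changes sign between the two points.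
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Let $m$ be good and large, and let $x,x'$ be the zeros of $J_m$, $J_{m+3}$ given by Lemmas~\ref{lem:good} and~\ref{lem:partner}. We do not know which of the two is smaller, and it does not matter. Let $\alpha_\pm$ be the two indices belonging to the smaller zero and $\beta_\pm$ the two belonging to the larger one, the subscript being the sign of the angular number. Then $m_{\beta_\pm}-m_{\alpha_\pm}\in\{3,-3\}$. Write $\mu=\min(x,x')^2$, so the gap $\gamma=|x'^2-x^2|$ satisfies $0<\gamma\le0.13$.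

Let $N$ be the set of all indices $p$ with $\mu_p\le\mu$, let $n=n(m)=\#N$, and $P=\{(\alpha_+,\beta_+),(\alpha_-,\beta_-)\}$. Then $N$ realizes the $n$ lowest eigenvalues, $\lambda_n(\mathbb D)=\mu$, $\alpha_\pm\in N$, and $\beta_\pm\notin N$ because $\gamma>0$. So $P$ is admissible. Li--Yau with $|\mathbb D|=\pi$ gives $\mu=\lambda_n\ge2n$. Since $\langle r^6\rangle_p\le1$,
\[
\text{cost}\le24\sum_{p\in N}\mu_p\le24n\mu\le12\mu^2,
\]
whereas
\[
\text{gain}\ge\frac{2\mu(\sqrt\mu-\gamma)^2}\gamma\ge\frac2{0.13}\,\mu^2\Bigl(1-\frac{0.13}{\sqrt\mu}\Bigr)^2 .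
\]
As $2/0.13>15$ and $\mu\to\infty$ with $m$, \eqref{eq:crit} holds for large $m$. Proposition~\ref{prop:crit} gives \eqref{eq:fail} for $n=n(m)$ and all small $\varepsilon$.

It remains to count. We have $\sqrt{\lambda_{n(m)}(\mathbb D)}=\min(x,x')\in(2m+2,2m+4)$. These intervals are disjoint for different $m$, so distinct $m$ give distinct $n(m)$. Moreover $n(m)\le\mu/2\le(2m+4)^2/2\le3m^2$ for $m\ge10$. Thus every large good $m\le\sqrt{T/3}$ gives its own $n(m)\le T$. By Lemma~\ref{lem:good} the number of such $m$ is $(\delta/\pi)\sqrt{T/3}\,(1+o(1))$, which is at least $c\sqrt T$ for large $T$, for any fixed positive $c<\delta/(\pi\sqrt3)$.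
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Abramowitz and Stegun, Table 9.5.

\bibitem{LS}
Richard Laugesen and Bartlomiej Siudeja, \emph{Dirichlet eigenvalue sums on triangles are minimal for equilaterals}, arXiv:1008.1316 (2010).

\end{thebibliography}
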